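\title{Bipartite graph $C^*$-algebras without $K_{2,3}$:\\ nuclearity and irreducible representations}


\begin{abstract}
A finite bipartite graph $G$ defines a universal unital $C^*$-algebra $C^*(G)$, generated by two partitions of unity whose members are orthogonal unless the corresponding vertices are adjacent. We prove that $C^*(G)$ is nuclear if and only if $G$ does not contain $K_{2,3}$. If $K_{2,3}\not\subset G$, then all irreducible representations of $C^*(G)$ are finite-dimensional, of dimension at most $2^{d-1}$, where $d$ is the smaller of the maximal degrees in the two vertex classes. This bound is attained by the hypercubes. We also classify the irreducible representations by finite graphs over $G$ with edge weights and unitary edge labels of holonomy $-1$ around $4$-cycles.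
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $G=(U\cup V,E)$ be a finite bipartite graph with vertex classes $U$ and $V$ and edges $\{u,v\}$, $u\in U$, $v\in V$. The \emph{bipartite graph $C^*$-algebra} $C^*(G)$ is the universal unital $C^*$-algebra generated by projections $p_x$, $x\in U\cup V$, with
\[
\sum_{u\in U}p_u=1,\qquad \sum_{v\in V}p_v=1,\qquad p_up_v=0\ \text{ whenever }\{u,v\}\notin E .
\]
So there are two partitions of unity, and $G$ records which members of the first may fail to be orthogonal to which members of the second. Projections with sum $1$ are mutually orthogonal, so $p_xp_{x'}=0$ for distinct $x,x'$ in the same class. For $G=K_{2,2}$ one obtains the universal $C^*$-algebra generated by two projections. For $G=K_{2,3}$ one obtains the free product $\mathbb C^2*_{\mathbb C}\mathbb C^3\cong C^*(\mathbb Z_2*\mathbb Z_3)$, which is not nuclear because $\mathbb Z_2*\mathbb Z_3$ contains a nonabelian free group. Write $K_{2,3}\subset G$ if some subgraph of $G$ is isomorphic to $K_{2,3}$. It is known that $C^*(G)$ is not nuclear if $K_{2,3}\subset G$.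 The question answered here, whose source is \cite{Schaefer}, is the converse: \emph{if $K_{2,3}\not\subset G$, is $C^*(G)$ nuclear?}

A short computation suggests that $K_{2,3}$ is the right threshold. A product of generators can be nonzero only if, after merging repeated factors, it has the form $p_{x_n}\cdots p_{x_1}p_{x_0}$ for a walk $(x_0,\dots,x_n)$ in $G$. So the size of $C^*(G)$ is governed by the walks in $G$ and the relations among them. Let $x\ne x'$ lie in the same class and insert the other partition of unity between them:
\begin{equation}\label{eq:insert}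
0=p_xp_{x'}=\sum_{y}p_xp_yp_{x'}=\sum_{y\in N(x)\cap N(x')}p_xp_yp_{x'} ,
\end{equation}
where $N(x)$ denotes the set of neighbors of $x$. If $x,x'$ have exactly one common neighbor $y$, the word $p_xp_yp_{x'}$ vanishes. If they have exactly two, $y$ and $y'$, then $p_xp_yp_{x'}=-p_xp_{y'}p_{x'}$, so the two walks $x',y,x$ and $x',y',x$ represent the same element up to sign. If they have three or more, \eqref{eq:insert} no longer expresses one of the words through a single other one. The condition $K_{2,3}\not\subset G$ says exactly that the last case never occurs: \emph{any two distinct vertices in the same class have at most two common neighbors.}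

If $G$ has no $4$-cycle at all, distinct vertices in the same class have at most one common neighbor. Then $p_xp_y=\sum_{x'}p_xp_yp_{x'}=p_xp_yp_x$ for adjacent $x,y$, where $x'$ runs over the class of $x$. This is self-adjoint, so $C^*(G)$ is commutative. Its characters pick one $u$ and one $v$ with value $1$, necessarily adjacent, so $C^*(G)\cong\mathbb C^{E}$. In general the case of two common neighbors matters, and the question is whether identification up to sign makes the algebra small. It does.

\subsection*{Results}
A $C^*$-algebra is \emph{subhomogeneous} if the dimensions of its irreducible representations are bounded by a finite constant. It is \emph{type I} if the image of every irreducible representation contains the compact operators. It is \emph{nuclear} if its algebraic tensor product with any $C^*$-algebra has a unique $C^*$-norm, and \emph{exact} if tensoring with it by the minimal tensor product preserves short exact sequences. We count the zero algebra as having all these properties. Let $\Delta_U,\Delta_V$ be the maximal degrees in $U$ and in $V$ (with value $0$ for an empty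 class), and put $d=\min(\Delta_U,\Delta_V)$.

\begin{theorem}\label{thm:equiv}
For every finite bipartite graph $G$ the following are equivalent:
\begin{enumerate}
\item[(i)] $K_{2,3}\not\subset G$;
\item[(ii)] $C^*(G)$ is subhomogeneous;
\item[(iii)] $C^*(G)$ is type I;
\item[(iv)] $C^*(G)$ is nuclear;
\item[(v)] $C^*(G)$ is exact.
\end{enumerate}
\end{theorem}

The implication (i)$\Rightarrow$(iv) answers the question affirmatively. It rests on the following bound. The \emph{hypercube} $Q_d$ has vertex set $\{0,1\}^d$; two vertices are adjacent if they differ in exactly one coordinate, and the classes $U,V$ consist of the vertices with even and with odd coordinate sum.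

\begin{theorem}\label{thm:bound}
If $K_{2,3}\not\subset G$, every irreducible representation of $C^*(G)$ has dimension at most $2^{d-1}$. This is sharp: for each $d\ge1$ the hypercube $Q_d$ does not contain $K_{2,3}$, has $\Delta_U=\Delta_V=d$, and $C^*(Q_d)$ has irreducible representations of dimension $2^{d-1}$.
\end{theorem}

If $d=0$, then $G$ has no edges, $1=\sum_{u,v}p_up_v=0$, and there are no irreducible representations, so the bound is void.

The third result, Theorem~\ref{thm:class}, classifies all irreducible representations when $K_{2,3}\not\subset G$. They correspond to finite connected graphs $\Gamma$ over $G$, with weights and unitaries on the edges, in which two distinct vertices of the same class have $0$ or $2$ common neighbors.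

\subsection*{Plan}
Section~\ref{sec:two} carries out the method for $K_{2,2}$. Section~\ref{sec:relations} proves the relations that hold in general and finds central elements of $C^*(G)$. Section~\ref{sec:graph} uses them to attach to each irreducible representation its graph $\Gamma$, which turns out to be regular. Section~\ref{sec:count} counts walks in $\Gamma$; this gives the bound and Theorem~\ref{thm:equiv}. Section~\ref{sec:class} reverses the construction of $\Gamma$, which gives the classification and, for $\Gamma=G=Q_d$, sharpness.

\section{Two projections}\label{sec:two}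

Let $G=K_{2,2}$ with $U=\{1,2\}$ and $V=\{3,4\}$. By \eqref{eq:insert},
\begin{equation}\label{eq:twoflip}
p_2p_3p_1=-p_2p_4p_1,\qquad p_4p_2p_3=-p_4p_1p_3,
\end{equation}
and so on: the middle vertex of a two-step walk between distinct vertices can be \emph{flipped} at the cost of a sign. Consider walks starting at $1$. Up to flips, the only one of length $2$ not returning to $1$ is $(1,3,2)$. Its only extension without an immediate return is $(1,3,2,4)$, and this flips to $(1,4,2,4)$, which does contain one. So up to flips every walk from $1$ of length at least $3$ contains an immediate return $x,y,x$, and the corresponding word contains a factor $p_xp_yp_x$.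

It remains to deal with these factors. By \eqref{eq:twoflip},
\[
(p_2p_4p_2)p_3=-p_2(p_4p_1p_3)=-(p_2p_4p_1)p_3=p_2p_3p_1p_3=p_2(p_3p_1p_3),
\]
while $(p_1p_3p_1)p_3=p_1(p_3p_1p_3)$ trivially. Put $c=p_1p_3p_1+p_2p_4p_2$. Adding the two identities gives $cp_3=(p_1+p_2)p_3p_1p_3=p_3p_1p_3$, which is self-adjoint. So $c$ commutes with $p_3$ and with $p_4=1-p_3$, and it clearly commutes with $p_1,p_2$. Thus $c$ is central.

In an irreducible representation on $H$ we therefore have $c=\tau 1$ for a scalar $\tau$. Exchanging $1\leftrightarrow2$ and $3\leftrightarrow4$ fixes $c$, so we may assume $p_1H\ne0$. Take $0\ne\xi\in p_1H$. Each operator $p_xp_yp_x$ with $x,y$ in different classes acts on $p_xH$ as $\tau$ or $1-\tau$. (For instance $p_1p_3p_1=cp_1=\tau p_1$, $p_1p_4p_1=p_1-p_1p_3p_1=(1-\tau)p_1$ and $p_3p_1p_3=cp_3=\tau p_3$.) Hence immediate returns can be removed, and $H$ is spanned by the vectors $\xi$ and $p_2p_3\xi$ coming from the walks of even length that survive. So $\dim H\le2=2^{2-1}$.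

The general proof has the same three ingredients: flips change only the sign, factors $p_xp_yp_x$ become scalars on suitable vectors because of central elements, and few walks survive. Two things are new. First, in $K_{2,2}$ we could name globally which of the elements $p_xp_yp_x$ belong together, but in general we have no consistent labeling of the edges at different vertices. We therefore use \emph{symmetric} functions of the elements $p_xp_yp_x$, $y\in N(x)$. Second, the count of surviving walks needs an argument.

\section{Relations and central elements}\label{sec:relations}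

Throughout Sections~\ref{sec:relations}--\ref{sec:class}, except in the proof of Theorem~\ref{thm:equiv}, we assume $K_{2,3}\not\subset G$. Write $A=C^*(G)$. Letters $x,y,z,w$ denote vertices of either class, and all statements are symmetric in $U$ and $V$. A \emph{square} $(x,y,z,w)$ is a $4$-cycle of $G$ with its vertices in this cyclic order. In a square, $N(x)\cap N(z)=\{y,w\}$ and $N(y)\cap N(w)=\{x,z\}$, by the hypothesis on $G$. The discussion of \eqref{eq:insert} gives at once the following lemma.

\begin{lemma}\label{lem:flip}
Let $x\ne x'$ be in the same class, with a common neighbor $y$.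
\begin{enumerate}
\item[(i)] If $y$ is the only common neighbor, then $p_xp_yp_{x'}=0$.
\item[(ii)] If $y,y'$ are the two common neighbors, then $p_xp_yp_{x'}=-p_xp_{y'}p_{x'}$.
\end{enumerate}
\end{lemma}

For adjacent $x,y$ put
\[
a_{x,y}=p_xp_yp_x\ge0 .
\]
Since $p_xp_y=0$ for nonadjacent $x,y$ in different classes, $\sum_{y\in N(x)}a_{x,y}=p_x$. These are the elements produced by immediate returns, and we need to move them past other generators. The idea is that multiplication by $p_y$ slides an edge $xw$ at $x$ along the edge $xy$ to the opposite edge of a square, if there is such a square, and kills $a_{x,w}$ otherwise.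

To make this precise, fix an edge $xy$ of $G$. Let $B_{xy}\subset N(x)$ consist of $y$ and of all $w\in N(x)\setminus\{y\}$ for which there is a square $(x,y,z,w)$. Given $w$, the vertex $z$ is determined by $N(y)\cap N(w)=\{x,z\}$; given $z$, the vertex $w$ is determined by $N(x)\cap N(z)=\{y,w\}$. Hence
\[
\beta_{xy}:B_{xy}\to B_{yx},\qquad \beta_{xy}(y)=x,\quad \beta_{xy}(w)=z\ \text{ if }(x,y,z,w)\text{ is a square},
\]
is a bijection with inverse $\beta_{yx}$. If $w\in N(x)\setminus B_{xy}$, then $x$ is the only common neighbor of $y$ and $w$.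

\begin{lemma}\label{lem:slide}
Let $xy$ be an edge.
\begin{enumerate}
\item[(a)] If $w\in B_{xy}$ and $z=\beta_{xy}(w)$, then $p_y\,a_{x,w}^k=a_{y,z}^k\,p_x$ for all $k\ge1$.
\item[(b)] If $w\in N(x)\setminus B_{xy}$, then $p_y\,a_{x,w}=0$. If $z\in N(y)\setminus B_{yx}$, then $a_{y,z}\,p_x=0$.
\item[(c)] The elements $a_{x,w}$, $w\in N(x)$, commute.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k=1$. For $w=y$, both sides equal $p_yp_xp_yp_x$. For a square $(x,y,z,w)$ we flip twice, using Lemma~\ref{lem:flip}(ii) first for the pair $y,w$ (common neighbors $x,z$) and then for the pair $z,x$ (common neighbors $y,w$):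
\[
p_ya_{x,w}=(p_yp_xp_w)p_x=-p_y(p_zp_wp_x)=p_yp_zp_yp_x=a_{y,z}p_x .
\]
If (a) holds for $k$, then, since $p_xa_{x,w}=a_{x,w}$ and $a_{y,z}p_y=a_{y,z}$,
\[
p_ya_{x,w}^{k+1}=a_{y,z}^kp_xa_{x,w}=a_{y,z}^ka_{x,w}=a_{y,z}^kp_ya_{x,w}=a_{y,z}^{k}a_{y,z}p_x=a_{y,z}^{k+1}p_x .
\]

(b) Since $x$ is the only common neighbor of $y$ and $w$, Lemma~\ref{lem:flip}(i) gives $p_ya_{x,w}=p_yp_xp_wp_x=0$. The second statement is the adjoint of the first with $x$ and $y$ exchanged.

(c) Let $y\ne w$ in $N(x)$. Then $a_{x,y}a_{x,w}=p_xp_ya_{x,w}$. By (a) and (b) this is $p_xa_{y,z}p_x$ with $z=\beta_{xy}(w)$, or $0$. In either case it is self-adjoint, and two self-adjoint elements with self-adjoint product commute.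
\end{proof}

By Lemma~\ref{lem:slide}, sliding along an edge $xy$ preserves the family $(a_{x,w})_{w\in N(x)}$ up to a relabeling and up to members killed by the edge. So power sums should be preserved, and they yield central elements. For $k\ge1$ put
\[
P_k(x)=\sum_{w\in N(x)}a_{x,w}^k,\qquad Z_k=\sum_{u\in U}P_k(u).
\]

\begin{proposition}\label{prop:central}
The elements $Z_k$ are central in $A$, and $p_xZ_k=P_k(x)$ for all $x\in U\cup V$.
\end{proposition}

\begin{proof}
For an edge $xy$, Lemma~\ref{lem:slide}(a),(b) and the bijectivity of $\beta_{xy}$ give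
\[
p_yP_k(x)=\sum_{w\in B_{xy}}p_ya_{x,w}^k=\sum_{z\in B_{yx}}a_{y,z}^kp_x=P_k(y)p_x .
\]
If $x,y$ lie in different classes and are not adjacent, both $p_yP_k(x)$ and $P_k(y)p_x$ are $0$, because $P_k(x)=p_xP_k(x)$, $P_k(y)=P_k(y)p_y$ and $p_yp_x=0$. Hence for $v\in V$
\[
p_vZ_k=\sum_{u\in U}p_vP_k(u)=\sum_{u\in U}P_k(v)p_u=P_k(v).
\]
For $u\in U$ we have $p_uZ_k=P_k(u)$ by orthogonality. Since $Z_k$, $p_x$ and $P_k(x)$ are self-adjoint, taking adjoints gives $Z_kp_x=P_k(x)=p_xZ_k$ for every generator $p_x$.
\end{proof}

\section{The graph of an irreducible representation}\label{sec:graph}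

In an irreducible representation the central elements $Z_k$ are scalars. We first deduce that for each $x$ the commuting operators $a_{x,y}$ have only finitely many joint eigenvalues on the range of $p_x$. The joint eigenspaces will be the vertices of a graph over $G$, and the operators $p_y$ will act along its edges.

Let $\pi$ be an irreducible representation of $A$ on a Hilbert space $H\neq0$, not assumed finite-dimensional. We write $p_x$, $a_{x,y}$ also for the images under $\pi$. For $x\in U\cup V$ and $\tau:N(x)\to[0,1]$ let
\[
H_{(x,\tau)}=\{\zeta\in p_xH:\ a_{x,y}\zeta=\tau_y\zeta\ \text{ for all }y\in N(x)\},\qquad \operatorname{supp}\tau=\{y:\tau_y>0\}.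
\]
Since $\sum_ya_{x,y}=p_x$, we have $\sum_y\tau_y=1$ if $H_{(x,\tau)}\ne0$. Moreover,
\begin{equation}\label{eq:norm}
\|p_y\zeta\|^2=\langle a_{x,y}\zeta,\zeta\rangle=\tau_y\|\zeta\|^2\qquad(\zeta\in H_{(x,\tau)},\ y\in N(x)).
\end{equation}

\begin{lemma}\label{lem:eigen}
For every $x$, the space $p_xH$ is the orthogonal direct sum of finitely many of the spaces $H_{(x,\tau)}$.
\end{lemma}

\begin{proof}
We may assume $p_xH\ne0$; then $N(x)\ne\emptyset$, as $\sum_{w\in N(x)}a_{x,w}=p_x$. By irreducibility, the central element $Z_k$ acts as a scalar $c_k$, so by Proposition~\ref{prop:central} the power sums $P_k(x)$ of the commuting operators $a_{x,w}$, $w\in N(x)$, act on $p_xH$ as the scalars $c_k$. Newton's identities $ke_k=\sum_{i=1}^k(-1)^{i-1}e_{k-i}P_i(x)$ for $1\le k\le|N(x)|$, with $e_0=1$, show inductively that the elementary symmetric polynomials $e_k$ in these operators are scalars on $p_xH$ as well. Hence, on $p_xH$, $f(\lambda)=\prod_{w\in N(x)}(\lambda-a_{x,w})$ is a monic polynomial in $\lambda$ with scalar coefficients. Since the $a_{x,w}$ commute, we may substitute $\lambda=a_{x,y}$;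 this makes one factor vanish, so $f(a_{x,y})=0$ on $p_xH$ for each $y\in N(x)$. Thus each self-adjoint operator $a_{x,y}|_{p_xH}$ has finite spectrum, contained in $[0,1]$ because $0\le a_{x,y}\le p_x$, and $p_xH$ is the sum of its eigenspaces. As the operators commute, so do their eigenprojections, and $p_xH$ is the orthogonal sum of the finitely many joint eigenspaces.
\end{proof}

Next we see what $p_y$ does to a joint eigenspace over a neighbor $x$ of $y$. Let $H_{(x,\tau)}\ne0$ and $y\in\operatorname{supp}\tau$. The \emph{transport} of $\tau$ along $(x,y)$ is the function $\tau':N(y)\to[0,1]$ with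
\[
\tau'_{\beta_{xy}(w)}=\tau_w\ \text{ for }w\in B_{xy},\qquad \tau'_z=0\ \text{ for }z\in N(y)\setminus B_{yx}.
\]
In particular $\tau'_x=\tau_y$.

\begin{lemma}[Transport]\label{lem:transport}
Let $H_{(x,\tau)}\ne0$, let $y\in\operatorname{supp}\tau$, and let $\tau'$ be the transport of $\tau$ along $(x,y)$.
\begin{enumerate}
\item[(a)] $p_yH_{(x,\tau)}\subset H_{(y,\tau')}$, and $p_y$ is injective on $H_{(x,\tau)}$.
\item[(b)] $|\operatorname{supp}\tau'|=|\operatorname{supp}\tau|$, and the transport of $\tau'$ along $(y,x)$ is $\tau$.
\item[(c)] $\tau_y^{-1/2}p_y:H_{(x,\tau)}\to H_{(y,\tau')}$ is unitary, with inverse $\tau_y^{-1/2}p_x$.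
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\zeta\in H_{(x,\tau)}$ and $z\in N(y)$. Since $a_{y,z}=a_{y,z}p_y$ and $\zeta=p_x\zeta$, we have $a_{y,z}p_y\zeta=a_{y,z}p_x\zeta$. If $z=\beta_{xy}(w)$, this equals $p_ya_{x,w}\zeta=\tau_wp_y\zeta$ by Lemma~\ref{lem:slide}(a). If $z\notin B_{yx}$, it is $0$ by Lemma~\ref{lem:slide}(b). So $p_y\zeta\in H_{(y,\tau')}$. Injectivity follows from \eqref{eq:norm}.

(b) Let $w\in N(x)\setminus B_{xy}$ and $0\ne\zeta\in H_{(x,\tau)}$. By Lemma~\ref{lem:slide}(b), $0=p_ya_{x,w}\zeta=\tau_wp_y\zeta$, and $p_y\zeta\ne0$ by (a), so $\tau_w=0$. Hence $\operatorname{supp}\tau\subset B_{xy}$, and $\beta_{xy}$ maps $\operatorname{supp}\tau$ bijectively onto $\operatorname{supp}\tau'$, preserving values. By (a), $H_{(y,\tau')}\ne0$, and $x\in\operatorname{supp}\tau'$, so the transport of $\tau'$ along $(y,x)$ is defined. As $\beta_{yx}=\beta_{xy}^{-1}$ and $\tau$ vanishes outside $B_{xy}$, it is $\tau$.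

(c) By (b), statement (a) also applies to $(y,\tau')$ and $x\in\operatorname{supp}\tau'$, so $p_xH_{(y,\tau')}\subset H_{(x,\tau)}$. On $H_{(x,\tau)}$ we have $p_xp_y=a_{x,y}=\tau_y$, and on $H_{(y,\tau')}$ we have $p_yp_x=a_{y,x}=\tau'_x=\tau_y$. So the two maps are inverse to each other, and they are isometric by \eqref{eq:norm}.
\end{proof}

We now record this information in a graph. The \emph{graph $\Gamma=\Gamma_\pi$ of $\pi$} has as vertices the pairs $\mathbf x=(x,\tau)$ with $H_{\mathbf x}:=H_{(x,\tau)}\ne0$. We put $\varphi(\mathbf x)=x$ and say that $\mathbf x$ lies \emph{over} $x$. We join $(x,\tau)$ and $(y,\tau')$ if $y\in\operatorname{supp}\tau$ and $\tau'$ is the transport of $\tau$ along $(x,y)$. By Lemma~\ref{lem:transport} this relation is symmetric. To an edge $\mathbf x\mathbf y$, with $\mathbf x=(x,\tau)$ and $\mathbf y=(y,\tau')$, we attach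
\[
t_{\mathbf x\mathbf y}=\tau_y=\tau'_x\in(0,1],\qquad s(\mathbf y,\mathbf x)=t_{\mathbf x\mathbf y}^{-1/2}\,p_y:H_{\mathbf x}\to H_{\mathbf y}.
\]
The maps $s(\mathbf y,\mathbf x)$ are unitary and $s(\mathbf x,\mathbf y)=s(\mathbf y,\mathbf x)^{-1}$. Let $\Gamma_U=\varphi^{-1}(U)$ and $\Gamma_V=\varphi^{-1}(V)$ be the two vertex classes of $\Gamma$. As a rule, $x,x',y,\dots$ denote the vertices of $G$ below $\mathbf x,\mathbf x',\mathbf y,\dots$.

\begin{proposition}\label{prop:graph}
The graph $\Gamma$ is finite and nonempty, and $H=\bigoplus_{\mathbf x\in\Gamma_U}H_{\mathbf x}=\bigoplus_{\mathbf y\in\Gamma_V}H_{\mathbf y}$. Moreover: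
\begin{enumerate}
\item[(a)] The map $\varphi:\Gamma\to G$ is a graph homomorphism that is injective on the neighborhood of each vertex. For $\zeta\in H_{\mathbf x}$ and $y$ in the class not containing $x$,
\begin{equation}\label{eq:action}
p_y\zeta=\begin{cases}\sqrt{t_{\mathbf x\mathbf y}}\;s(\mathbf y,\mathbf x)\zeta&\text{if }\mathbf x\text{ has a neighbor }\mathbf y\text{ over }y,\\ 0&\text{otherwise.}\end{cases}
\end{equation}
\item[(b)] Any two distinct vertices of $\Gamma$ in the same class have exactly $0$ or $2$ common neighbors.
\item[(c)] The weights $t$ of the edges at each vertex sum to $1$, and $t$ takes equal values on opposite edges of each $4$-cycle of $\Gamma$.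
\item[(d)] For each $4$-cycle $(\mathbf x,\mathbf y,\mathbf x',\mathbf y')$ of $\Gamma$ we have $s(\mathbf x',\mathbf y)s(\mathbf y,\mathbf x)=-s(\mathbf x',\mathbf y')s(\mathbf y',\mathbf x)$.
\item[(e)] $\Gamma$ is connected, and it is $k$-regular for some $k$ with $1\le k\le d$.
\end{enumerate}
\end{proposition}

\begin{proof}
Finiteness and the two decompositions follow from Lemma~\ref{lem:eigen} and $\sum_up_u=\sum_vp_v=1$; as $H\ne0$, $\Gamma$ is nonempty.

(a) By construction, $(x,\tau)$ has exactly one neighbor over each $y\in\operatorname{supp}\tau$ and no other neighbors. If $y\notin\operatorname{supp}\tau$, then $p_y\zeta=0$, by \eqref{eq:norm} if $y\in N(x)$ and by $p_yp_x=0$ otherwise.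

(b) Let $\mathbf x\ne\mathbf x'$ have a common neighbor $\mathbf y$. By (a), $x\ne x'$. Let $0\ne\zeta\in H_{\mathbf x}$. By \eqref{eq:action}, $p_{x'}p_y\zeta$ is a nonzero vector of $H_{\mathbf x'}$. So $p_{x'}p_yp_x\ne0$, and Lemma~\ref{lem:flip}(i) shows that $x,x'$ have a second common neighbor $y'$. By hypothesis they have no third, and Lemma~\ref{lem:flip}(ii) gives
\begin{equation}\label{eq:pflip}
p_{x'}p_{y'}\zeta=-p_{x'}p_y\zeta\ne0 .
\end{equation}
Hence $\mathbf x$ has a neighbor $\mathbf y'$ over $y'$, and $\mathbf y'$ has a neighbor $\mathbf x''$ over $x'$, with $p_{x'}p_{y'}\zeta\in H_{\mathbf x''}$. By \eqref{eq:pflip} this nonzero vector also lies in $H_{\mathbf x'}$. Distinct joint eigenspaces over the same vertex $x'$ are orthogonal, so $\mathbf x''=\mathbf x'$ and $\mathbf y'$ is a common neighbor of $\mathbf x,\mathbf x'$. Every common neighbor lies over $y$ or $y'$, and $\mathbf x$ has only one neighbor over each. So there are exactly two.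

(c) The first statement is $\sum_y\tau_y=1$. Let $(\mathbf x,\mathbf y,\mathbf x',\mathbf y')$ be a $4$-cycle. By (a), $x\ne x'$ and $y\ne y'$, so $(x,y,x',y')$ is a square and $\beta_{xy}(y')=x'$. With $\mathbf x=(x,\tau)$ and $\mathbf y=(y,\tau')$, the definition of transport gives $t_{\mathbf y\mathbf x'}=\tau'_{x'}=\tau_{y'}=t_{\mathbf x\mathbf y'}$. The same statement for the $4$-cycle $(\mathbf y,\mathbf x',\mathbf y',\mathbf x)$ gives $t_{\mathbf x'\mathbf y'}=t_{\mathbf y\mathbf x}$.

(d) As in (c), the $4$-cycle lies over a square, so $p_{x'}p_y\zeta=-p_{x'}p_{y'}\zeta$ for $\zeta\in H_{\mathbf x}$ by Lemma~\ref{lem:flip}(ii). Apply \eqref{eq:action} twice to both sides. The factors $\sqrt{t_{\mathbf x\mathbf y}t_{\mathbf y\mathbf x'}}$ and $\sqrt{t_{\mathbf x\mathbf y'}t_{\mathbf y'\mathbf x'}}$ are equal by (c).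

(e) Let $\Gamma^0$ be a connected component. By (c) each vertex has a neighbor, so $\Gamma^0\cap\Gamma_U\ne\emptyset$. The nonzero closed space $\bigoplus_{\mathbf x\in\Gamma^0\cap\Gamma_U}H_{\mathbf x}$ is invariant under all $p_u$, and by \eqref{eq:action} it is invariant under all $p_v=\sum_up_up_v$. By irreducibility it equals $H$, so $\Gamma_U\subset\Gamma^0$, and $\Gamma_V\subset\Gamma^0$ because each vertex has a neighbor. The degree of $(x,\tau)$ is $|\operatorname{supp}\tau|$, which is constant along edges by Lemma~\ref{lem:transport}(b), hence constant. It is at least $1$, and at most $\deg(x)$. As $\Gamma$ has vertices in both classes, $k\le\min(\Delta_U,\Delta_V)=d$.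
\end{proof}

\section{Counting walks: the dimension bound and nuclearity}\label{sec:count}

Following maps $s$ along walks in $\Gamma$ from a single nonzero vector will produce a spanning set of $H$. By Proposition~\ref{prop:graph}(d), flipping a walk across a $4$-cycle only changes a sign, and since $s(\mathbf x,\mathbf y)s(\mathbf y,\mathbf x)=1$, an immediate return can be deleted. So $\dim H$ is bounded by the number of walks that have no immediate return even after flips, counted up to flips. Bounding this number is a purely combinatorial problem, which we treat first.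

\begin{definition}
Let $\Gamma$ be a finite bipartite graph in which any two distinct vertices of the same class have $0$ or $2$ common neighbors. A \emph{walk} $\gamma=(x_0,\dots,x_n)$ of length $n\ge0$ has a \emph{backtrack} if $x_{i-1}=x_{i+1}$ for some $1\le i\le n-1$. A \emph{flip} at $i$, where $1\le i\le n-1$ and $x_{i-1}\ne x_{i+1}$, replaces $x_i$ by the other common neighbor of $x_{i-1}$ and $x_{i+1}$. Let $\sim$ be the equivalence relation generated by flips; it preserves length and endpoints. The walk $\gamma$ is \emph{reduced} if no walk $\delta\sim\gamma$ has a backtrack.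
\end{definition}

\begin{example}\label{ex:cube}
In the hypercube $Q_k$, a walk from a fixed vertex is a word in the directions $1,\dots,k$. A flip interchanges two adjacent distinct letters, and a backtrack is a pair of adjacent equal letters. So a walk is reduced if and only if its letters are distinct, and flip classes of reduced walks of length $n$ correspond to $n$-element subsets of $\{1,\dots,k\}$. There are $\binom kn$ of them. Any of the $n$ letters can be made the last one, so for $n\ge1$ exactly $n$ vertices occur as penultimate vertices in the class.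
\end{example}

We show that no $k$-regular $\Gamma$ has more flip classes of reduced walks than $Q_k$. The substitute for ``any letter can be made last'' is a lower bound for the number of penultimate vertices. Let $N(x)$ now denote the set of neighbors of $x$ in $\Gamma$. For a reduced walk $\gamma=(x_0,\dots,x_n)$ with $n\ge1$, let $L(\gamma)\subset N(x_n)$ be the set of penultimate vertices of all walks $\delta\sim\gamma$; for $n=0$ put $L(\gamma)=\emptyset$. The set $L(\gamma)$ depends only on the flip class $[\gamma]$. If $n\ge1$, write $\gamma^-=(x_0,\dots,x_{n-1})$. It is again reduced, because flips of $\gamma^-$ are flips of $\gamma$.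

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\node (a) at (0,0) {$x_{n-1}$};
\node (b) at (3,0) {$x_n$};
\node (z1) at (0,1.2) {$z_1$};
\node (w1) at (3,1.2) {$z_1'$};
\node (z2) at (0,-1.2) {$z_2$};
\node (w2) at (3,-1.2) {$z_2'$};
\draw[thick] (a) -- (b);
\draw (z1) -- (a); \draw (z1) -- (w1); \draw (w1) -- (b);
\draw (z2) -- (a); \draw (z2) -- (w2); \draw (w2) -- (b);
\end{tikzpicture}
\caption{Two walks ending in $z_1,x_{n-1},x_n$ and in $z_2,x_{n-1},x_n$. Flipping them at $x_{n-1}$ gives walks ending in $z_1',x_n$ and in $z_2',x_n$. If $z_1'$ and $z_2'$ coincided, this vertex and $x_{n-1}$ would have the three common neighbors $z_1,z_2,x_n$.}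
\label{fig:flip}
\end{figure}

\begin{lemma}\label{lem:last}
If $\gamma$ is reduced of length $n$, then $|L(\gamma)|\ge n$.
\end{lemma}

\begin{proof}
We use induction on $n$; the cases $n\le1$ are clear. Let $n\ge2$. For $z\in L(\gamma^-)$ there is a walk $(\dots,z,x_{n-1},x_n)\sim\gamma$, obtained by appending $x_n$ to a walk flip-equivalent to $\gamma^-$. Since $\gamma$ is reduced, $z\ne x_n$. Flip at $x_{n-1}$, replacing it by the other common neighbor $z'$ of $z$ and $x_n$. Thus $z'\in L(\gamma)\setminus\{x_{n-1}\}$. The map $z\mapsto z'$ is injective on $L(\gamma^-)$: if $z_1\ne z_2$ and $z_1'=z_2'$, then this vertex and $x_{n-1}$ are distinct and have the three distinct common neighbors $z_1,z_2,x_n$, which is impossible (Figure~\ref{fig:flip}). As also $x_{n-1}\in L(\gamma)$, induction gives $|L(\gamma)|\ge|L(\gamma^-)|+1\ge n$.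
\end{proof}

\begin{proposition}\label{prop:count}
Let $\Gamma$ be as above and $k$-regular, and let $f_n$ be the number of flip classes of reduced walks of length $n$ starting at a fixed vertex $o$. Then $f_n\le\binom kn$ for all $n\ge0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:last}, a reduced walk $\gamma$ of length $n\geq 1$ satisfies $n\le|L(\gamma)|\le k$, so $f_n=0$ for $n>k$. Clearly $f_0=1$. We show
\begin{equation}\label{eq:count}
n f_n\le(k-n+1)f_{n-1}\qquad(1\le n\le k),
\end{equation}
from which $f_n\le\binom kn$ follows by induction.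

Count pairs $([\gamma],z)$, where $[\gamma]$ is a flip class of reduced walks of length $n$ from $o$, and $z\in L(\gamma)$. By Lemma~\ref{lem:last} there are at least $nf_n$ of them. For each pair choose a walk $\gamma'\sim\gamma$ with penultimate vertex $z$, put $\eta=(\gamma')^-$, and let $x$ be the endpoint of $\gamma$. The map $([\gamma],z)\mapsto([\eta],x)$ is injective, since $[\gamma]$ is the class of $(\eta,x)$, which depends only on $[\eta]$ and $x$, and $z$ is the endpoint of $\eta$.

Now fix a class $[\eta]$ of reduced walks of length $n-1$ with endpoint $z$. Which $x$ can occur with it? Necessarily $x\in N(z)$, a set of $k$ elements. Moreover $x\notin L(\eta)$: otherwise some $\eta'\sim\eta$ has penultimate vertex $x$, and $(\eta',x)\sim(\eta,x)$ has a backtrack, although the class of $(\eta,x)$ consists of reduced walks. Since $L(\eta)\subset N(z)$ and $|L(\eta)|\ge n-1$, at most $k-n+1$ vertices $x$ are possible. This proves \eqref{eq:count}.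
\end{proof}

\begin{proof}[Proof of the bound in Theorem~\ref{thm:bound}]
Let $\pi$ be an irreducible representation on $H$, with graph $\Gamma$ of degree $k$ as in Proposition~\ref{prop:graph}. Fix $o\in\Gamma_U$ and $0\ne\xi\in H_o$. For a walk $\gamma=(\mathbf x_0,\dots,\mathbf x_n)$ in $\Gamma$ from $\mathbf x_0=o$ put
\[
\xi_\gamma=s(\mathbf x_n,\mathbf x_{n-1})\cdots s(\mathbf x_1,\mathbf x_0)\,\xi\in H_{\mathbf x_n}.
\]
Let $M$ be the linear span of the $\xi_\gamma$ over all walks $\gamma$ from $o$ to vertices of $\Gamma_U$; these are the walks of even length. Each $p_u$ fixes or kills each $\xi_\gamma$. By \eqref{eq:action}, applied twice, $p_v\xi_\gamma=\sum_up_up_v\xi_\gamma$ is a linear combination of vectors $\xi_\delta$, where $\delta$ extends $\gamma$ by two steps. So $M\ne0$ is invariant under all generators.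

By Proposition~\ref{prop:graph}(d), $\gamma\sim\delta$ implies $\xi_\gamma=\pm\xi_\delta$. If $\gamma$ is not reduced, some $\delta\sim\gamma$ has a backtrack $\mathbf x,\mathbf y,\mathbf x$, and $s(\mathbf x,\mathbf y)s(\mathbf y,\mathbf x)=1$ shows $\xi_\gamma=\pm\xi_{\delta'}$, where $\delta'$ arises from $\delta$ by replacing $\mathbf x,\mathbf y,\mathbf x$ by $\mathbf x$. Its length is two less. By induction on the length, $M$ is spanned by vectors $\xi_\gamma$ with one reduced $\gamma$ from each flip class of reduced walks of even length. By Proposition~\ref{prop:count},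
\[
\dim M\le\sum_{n\text{ even}}f_n\le\sum_{n\text{ even}}\binom kn=2^{k-1},
\]
as $k\ge1$. In particular $M$ is finite-dimensional, hence closed, so $M=H$ by irreducibility. Finally $k\le d$ by Proposition~\ref{prop:graph}(e).
\end{proof}

The sharpness statement is proved at the end of Section~\ref{sec:class}.

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(i)$\Rightarrow$(ii): This is the bound just proved.

(ii)$\Rightarrow$(iii): An irreducible representation on a finite-dimensional space $H$ has image $B(H)$.

(iii)$\Rightarrow$(iv): Type I $C^*$-algebras are nuclear by a theorem of Takesaki \cite{Takesaki}; see also \cite[\S2.7]{BO}.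

(iv)$\Rightarrow$(v): The maximal tensor product preserves short exact sequences, and for a nuclear algebra it coincides with the minimal one.

(v)$\Rightarrow$(i): Suppose $K_{2,3}\subset G$, on vertex sets $U_0\subset U$ and $V_0\subset V$ of sizes $2$ and $3$ in some order. Map $p_x$ to the corresponding generator of $C^*(K_{2,3})$ if $x\in U_0\cup V_0$, and to $0$ otherwise. The relations of $C^*(G)$ are respected: the two sums are still $1$, and a pair $u,v$ that is not an edge of $G$ has at least one member outside $U_0\cup V_0$. Hence $C^*(G)$ has the quotient $C^*(K_{2,3})=\mathbb C^2*_{\mathbb C}\mathbb C^3\cong C^*(\mathbb Z_2*\mathbb Z_3)$. The group $\mathbb Z_2*\mathbb Z_3$ contains a free subgroup $F_2$, and the full group $C^*$-algebra of a subgroup embeds in that of the group, so $C^*(F_2)\subset C^*(\mathbb Z_2*\mathbb Z_3)$. Now $C^*(F_2)$ is not exact, by a theorem of S.~Wassermann (1976), while exactness passes to $C^*$-subalgebras and, by a theorem of Kirchberg, to quotients. Hence $C^*(G)$ is not exact.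
\end{proof}

\section{Classification and sharpness}\label{sec:class}

Proposition~\ref{prop:graph} lists properties of the graph $\Gamma_\pi$, its weights and its unitaries. We now show that these properties, together with two conditions expressing that vertices are visible in the spectral data and that the representation is irreducible, suffice to reconstruct $\pi$. The idea is that the two decompositions $H=\bigoplus_{\Gamma_U}H_{\mathbf x}=\bigoplus_{\Gamma_V}H_{\mathbf y}$ diagonalize the two partitions of unity, and that the change from one to the other is a unitary matrix $W$ whose blocks are $\sqrt t\,s$. Conversely, the conditions on common neighbors, weights and holonomy make such a matrix unitary. We still assume $K_{2,3}\not\subset G$.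

\begin{definition}\label{def:datum}
A \emph{datum} $(\Gamma,\varphi,t,s)$ over $G$ consists of the following.
\begin{enumerate}
\item[(1)] A finite nonempty connected graph $\Gamma$ and a graph homomorphism $\varphi:\Gamma\to G$ that is injective on the neighborhood of each vertex. Put $\Gamma_U=\varphi^{-1}(U)$ and $\Gamma_V=\varphi^{-1}(V)$. Any two distinct vertices in the same class have exactly $0$ or $2$ common neighbors.
\item[(2)] Weights $t_e\in(0,1]$ on the edges $e$ of $\Gamma$, equal on opposite edges of every $4$-cycle, with $\sum_{e\ni\mathbf x}t_e=1$ for each vertex $\mathbf x$. For a vertex $\mathbf x$ define $t_{\mathbf x}:N(\varphi(\mathbf x))\to[0,1]$ by $t_{\mathbf x}(\varphi(\mathbf y))=t_{\mathbf x\mathbf y}$ for $\mathbf y$ adjacent to $\mathbf x$, and $t_{\mathbf x}=0$ elsewhere. We require \emph{separation}: if $\mathbf x\ne\mathbf x'$ and $\varphi(\mathbf x)=\varphi(\mathbf x')$, then $t_{\mathbf x}\ne t_{\mathbf x'}$.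
\item[(3)] Unitaries $s(\mathbf x,\mathbf y)=s(\mathbf y,\mathbf x)^{-1}$ on a finite-dimensional Hilbert space $K\ne0$, for adjacent $\mathbf x,\mathbf y$, with
\begin{equation}\label{eq:hol}
s(\mathbf x,\mathbf y)s(\mathbf y,\mathbf x')s(\mathbf x',\mathbf y')s(\mathbf y',\mathbf x)=-1
\end{equation}
for each $4$-cycle $(\mathbf x,\mathbf y,\mathbf x',\mathbf y')$. They are \emph{irreducible}: the only families $(T_{\mathbf x})_{\mathbf x\in\Gamma}$ in $B(K)$ with $T_{\mathbf x}s(\mathbf x,\mathbf y)=s(\mathbf x,\mathbf y)T_{\mathbf y}$ for all adjacent $\mathbf x,\mathbf y$ are $T_{\mathbf x}=\lambda1$ with $\lambda\in\mathbb C$ independent of $\mathbf x$.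
\end{enumerate}
Two data are \emph{isomorphic} if there are a graph isomorphism $\theta:\Gamma\to\Gamma'$ with $\varphi'\theta=\varphi$ that preserves the weights, and unitaries $g_{\mathbf x}:K\to K'$, $\mathbf x\in\Gamma$ (a \emph{gauge transformation}), with $s'(\theta\mathbf x,\theta\mathbf y)=g_{\mathbf x}s(\mathbf x,\mathbf y)g_{\mathbf y}^*$ for all adjacent $\mathbf x,\mathbf y$.
\end{definition}

Condition \eqref{eq:hol} is equivalent to $s(\mathbf x,\mathbf y)s(\mathbf y,\mathbf x')=-s(\mathbf x,\mathbf y')s(\mathbf y',\mathbf x')$, the relation of Proposition~\ref{prop:graph}(d) with $\mathbf x,\mathbf x'$ exchanged.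

\begin{theorem}\label{thm:class}
Let $K_{2,3}\not\subset G$. For a datum $(\Gamma,\varphi,t,s)$ let $H=\ell^2(\Gamma_U)\otimes K$ and define $W:\ell^2(\Gamma_U)\otimes K\to\ell^2(\Gamma_V)\otimes K$ by its blocks
\[
W_{\mathbf y,\mathbf x}=\sqrt{t_{\mathbf x\mathbf y}}\;s(\mathbf y,\mathbf x)\ \text{ if }\mathbf x,\mathbf y\text{ are adjacent},\qquad W_{\mathbf y,\mathbf x}=0\ \text{ otherwise}.
\]
For $u\in U$ let $p_u$ be the projection onto $\ell^2(\varphi^{-1}(u))\otimes K\subset H$. For $v\in V$ let $p_v=W^*q_vW$, where $q_v$ is the projection onto $\ell^2(\varphi^{-1}(v))\otimes K\subset\ell^2(\Gamma_V)\otimes K$. This is an irreducible representation of $C^*(G)$ of dimension $|\Gamma_U|\dim K$. The construction induces a bijection between isomorphism classes of data and unitary equivalence classes of irreducible representations.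
\end{theorem}

\begin{proof}
Let $\delta_{\mathbf x}$ denote the standard basis vectors of $\ell^2(\Gamma_U)$ and $\ell^2(\Gamma_V)$.

\smallskip\noindent
\emph{Step 1: from a datum to a representation.} First, $W$ is unitary. Since $s(\mathbf y,\mathbf x)^*=s(\mathbf x,\mathbf y)$, the blocks of $W^*W$ and of $WW^*$ are, for $\mathbf x,\mathbf x'$ both in $\Gamma_U$ or both in $\Gamma_V$, respectively,
\[
\sum_{\mathbf y}\sqrt{t_{\mathbf x\mathbf y}\,t_{\mathbf y\mathbf x'}}\;s(\mathbf x,\mathbf y)s(\mathbf y,\mathbf x'),
\]
where $\mathbf y$ runs over the common neighbors of $\mathbf x$ and $\mathbf x'$. For $\mathbf x=\mathbf x'$ this is $\sum_{\mathbf y}t_{\mathbf x\mathbf y}=1$. For $\mathbf x\ne\mathbf x'$ without common neighbors it is $0$. If $\mathbf x\ne\mathbf x'$ have the common neighbors $\mathbf y,\mathbf y'$, then $t_{\mathbf x\mathbf y}=t_{\mathbf x'\mathbf y'}$ and $t_{\mathbf y\mathbf x'}=t_{\mathbf y'\mathbf x}$, so the sum is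
\[
\sqrt{t_{\mathbf x\mathbf y}t_{\mathbf y\mathbf x'}}\,\bigl(s(\mathbf x,\mathbf y)s(\mathbf y,\mathbf x')+s(\mathbf x,\mathbf y')s(\mathbf y',\mathbf x')\bigr)=0
\]
by \eqref{eq:hol}. Hence the $p_v$ are projections with $\sum_vp_v=W^*W=1$, and clearly $\sum_up_u=1$. If $\{u,v\}\notin E$, no vertex over $u$ is adjacent to a vertex over $v$, so $q_vWp_u=0$ and $p_vp_u=0$. All relations hold.

\smallskip\noindent
\emph{Step 2: joint eigenspaces and irreducibility.} Let $u\in U$, $v\in N(u)$ and $\mathbf x,\mathbf x'\in\varphi^{-1}(u)$. The $(\mathbf x,\mathbf x')$ block of $p_up_vp_u=p_uW^*q_vWp_u$ is the sum displayed in Step 1, restricted to $\mathbf y$ over $v$. For $\mathbf x\ne\mathbf x'$ it is empty, since a common neighbor would violate local injectivity. For $\mathbf x=\mathbf x'$ local injectivity allows at most one $\mathbf y$, and the block is $t_{\mathbf x}(v)1$. Thus $p_up_vp_u$ acts on $\delta_{\mathbf x}\otimes K$ as the scalar $t_{\mathbf x}(v)$. In the same way, $W(p_vp_up_v)W^*=q_vWp_uW^*q_v$ acts on $\delta_{\mathbf y}\otimes K$, $\mathbf y\in\varphi^{-1}(v)$, as the scalar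 $t_{\mathbf y}(u)$. The spaces $H_{(x,\tau)}$ of Section~\ref{sec:graph} are defined for any representation. By separation, the nonzero ones are here exactly the spaces
\begin{equation}\label{eq:spaces}
H_{(\varphi(\mathbf x),t_{\mathbf x})}=\delta_{\mathbf x}\otimes K\ (\mathbf x\in\Gamma_U),\qquad H_{(\varphi(\mathbf y),t_{\mathbf y})}=W^*(\delta_{\mathbf y}\otimes K)\ (\mathbf y\in\Gamma_V).
\end{equation}
Let $T$ commute with all $p_u,p_v$. Then $T$ preserves the spaces \eqref{eq:spaces}, so $T=\bigoplus_{\mathbf x\in\Gamma_U}T_{\mathbf x}$ and $WTW^*=\bigoplus_{\mathbf y\in\Gamma_V}T_{\mathbf y}$ with $T_{\mathbf x},T_{\mathbf y}\in B(K)$. Comparing blocks in $WT=(WTW^*)W$ gives $s(\mathbf y,\mathbf x)T_{\mathbf x}=T_{\mathbf y}s(\mathbf y,\mathbf x)$ for adjacent $\mathbf x\in\Gamma_U$, $\mathbf y\in\Gamma_V$; multiplying by $s(\mathbf x,\mathbf y)$ on both sides gives the same relation for $s(\mathbf x,\mathbf y)$. By the irreducibility of $s$, $T$ is scalar. As $\Gamma_U\ne\emptyset$ (each vertex has a neighbor, by (2)), we have $H\ne0$, and the representation is irreducible.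

\smallskip\noindent
\emph{Step 3: isomorphic data give equivalent representations.} Given $\theta$ and $(g_{\mathbf x})$, define unitaries $g:H\to H'$ and $\hat g:\ell^2(\Gamma_V)\otimes K\to\ell^2(\Gamma'_V)\otimes K'$ by $\delta_{\mathbf x}\otimes\kappa\mapsto\delta_{\theta\mathbf x}\otimes g_{\mathbf x}\kappa$. Then $s'(\theta\mathbf y,\theta\mathbf x)g_{\mathbf x}=g_{\mathbf y}s(\mathbf y,\mathbf x)$ gives $W'g=\hat gW$. Clearly $gp_ug^*=p'_u$ and $\hat gq_v\hat g^*=q'_v$, so $gp_vg^*=gW^*q_vWg^*=W'^*\hat gq_v\hat g^*W'=p'_v$.

\smallskip\noindent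
\emph{Step 4: from an irreducible representation to a datum.} Let $\pi$ be irreducible on $H$, so $\dim H<\infty$ by Theorem~\ref{thm:bound}. Take $\Gamma=\Gamma_\pi$, $\varphi$, $t$ and $s(\mathbf y,\mathbf x):H_{\mathbf x}\to H_{\mathbf y}$ from Section~\ref{sec:graph}. Since $\Gamma$ is connected and the $s(\mathbf y,\mathbf x)$ are unitary, all $H_{\mathbf x}$ have the same dimension. Choose a Hilbert space $K$ and unitaries $h_{\mathbf x}:H_{\mathbf x}\to K$ for all $\mathbf x\in\Gamma$, and put $s^K(\mathbf y,\mathbf x)=h_{\mathbf y}s(\mathbf y,\mathbf x)h_{\mathbf x}^*$. We claim that $(\Gamma,\varphi,t,s^K)$ is a datum. Everything except separation and irreducibility is contained in Proposition~\ref{prop:graph}. For $\mathbf x=(x,\tau)$ we have $t_{\mathbf x}=\tau$, so separation holds by construction.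

Let $R:H\to\ell^2(\Gamma_U)\otimes K$ and $R':H\to\ell^2(\Gamma_V)\otimes K$ be the unitaries that map $\zeta\in H_{\mathbf x}$ to $\delta_{\mathbf x}\otimes h_{\mathbf x}\zeta$, for $\mathbf x\in\Gamma_U$ and $\mathbf x\in\Gamma_V$, respectively. For $\zeta\in H_{\mathbf x}$, $\mathbf x\in\Gamma_U$, the component of $\zeta=\sum_vp_v\zeta$ in $H_{\mathbf y}$, $\mathbf y\in\Gamma_V$, is $\sqrt{t_{\mathbf x\mathbf y}}\,s(\mathbf y,\mathbf x)\zeta$ if $\mathbf x,\mathbf y$ are adjacent and $0$ otherwise, by \eqref{eq:action}. So $R'R^*$ is the unitary $W$ formed with $s^K$ and $t$. If a family $(T_{\mathbf x})$ satisfies $T_{\mathbf x}s^K(\mathbf x,\mathbf y)=s^K(\mathbf x,\mathbf y)T_{\mathbf y}$ for all adjacent $\mathbf x,\mathbf y$, then $W\bigl(\bigoplus_{\Gamma_U}T_{\mathbf x}\bigr)=\bigl(\bigoplus_{\Gamma_V}T_{\mathbf y}\bigr)W$, hence, as $R'=WR$,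
\[
T:=R^*\Bigl(\bigoplus_{\mathbf x\in\Gamma_U}T_{\mathbf x}\Bigr)R=R'^*\Bigl(\bigoplus_{\mathbf y\in\Gamma_V}T_{\mathbf y}\Bigr)R' .
\]
The first expression commutes with all $p_u$, the second with all $p_v$. So $T=\lambda1$, and $T_{\mathbf x}=\lambda1$ for all $\mathbf x\in\Gamma$. This proves the claim.

The isomorphism class of the datum does not depend on the choices: other unitaries $h'_{\mathbf x}:H_{\mathbf x}\to K'$ lead to the gauge transformation $g_{\mathbf x}=h'_{\mathbf x}h_{\mathbf x}^*$. A unitary equivalence $\pi\to\pi'$ maps $H_{(x,\tau)}$ onto $H'_{(x,\tau)}$ and intertwines the maps $s$, so $\pi$ and $\pi'$ have the same $\Gamma$, $\varphi$, $t$ and gauge equivalent unitaries.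

\smallskip\noindent
\emph{Step 5: the two constructions are inverse to each other.} Start with an irreducible $\pi$ and its datum from Step 4. Then $Rp_uR^*$ is the projection onto $\ell^2(\varphi^{-1}(u))\otimes K$, and $R'p_vR'^*=q_v$, so $Rp_vR^*=W^*q_vW$. Thus $R$ is an equivalence from $\pi$ to the representation built from its datum.

Conversely, start with a datum $(\Gamma,\varphi,t,s)$ and let $\pi$ be the representation of Step 1. By \eqref{eq:spaces} and separation, $\theta(\mathbf x)=(\varphi(\mathbf x),t_{\mathbf x})$ defines a bijection from the vertices of $\Gamma$ onto those of $\Gamma_\pi$, compatible with the maps to $G$. We have unitaries $g_{\mathbf x}:K\to H_{\theta\mathbf x}$ given by $g_{\mathbf x}\kappa=\delta_{\mathbf x}\otimes\kappa$ for $\mathbf x\in\Gamma_U$ and $g_{\mathbf y}\kappa=W^*(\delta_{\mathbf y}\otimes\kappa)$ for $\mathbf y\in\Gamma_V$. Let $\mathbf x\in\Gamma_U$ and $v\in V$. By local injectivity,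
\[
p_v(\delta_{\mathbf x}\otimes\kappa)=W^*q_vW(\delta_{\mathbf x}\otimes\kappa)=\begin{cases}\sqrt{t_{\mathbf x\mathbf y}}\;g_{\mathbf y}\,s(\mathbf y,\mathbf x)\kappa&\text{if }\mathbf x\text{ has a neighbor }\mathbf y\text{ over }v,\\0&\text{otherwise.}\end{cases}
\]
Compare this with \eqref{eq:action} for $\Gamma_\pi$. The vertex $\theta\mathbf x$ has a neighbor over $v$ in $\Gamma_\pi$ if and only if $\mathbf x$ has a neighbor $\mathbf y$ over $v$ in $\Gamma$. In this case the neighbor of $\theta\mathbf x$ is the vertex whose space contains the nonzero vectors $p_v(\delta_{\mathbf x}\otimes\kappa)$, $\kappa\ne0$, namely $\theta\mathbf y$, and the edge weight in $\Gamma_\pi$ is $t_{\mathbf x}(v)=t_{\mathbf x\mathbf y}$. So $\theta$ is a graph isomorphism preserving weights, and the unitary attached by $\pi$ to the edge is $g_{\mathbf y}s(\mathbf y,\mathbf x)g_{\mathbf x}^*$. Taking inverses gives the same for the opposite orientation. After identifying the spaces $H_{\theta\mathbf x}$ with a single space as in Step 4, the datum of $\pi$ is therefore isomorphic to $(\Gamma,\varphi,t,s)$.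
\end{proof}

\begin{remark}
Separation enters where the joint eigenspaces over a vertex of $G$ are identified with single vertices of $\Gamma$, in \eqref{eq:spaces}. If $t_{\mathbf x}=t_{\mathbf x'}$ for two distinct vertices $\mathbf x,\mathbf x'$ over the same vertex of $G$, then the spaces belonging to $\mathbf x$ and $\mathbf x'$ lie in the same joint eigenspace, and this identification fails.
\end{remark}

\begin{example}
For $G=K_{2,2}$ with $U=\{1,2\}$, $V=\{3,4\}$, the setting of Section~\ref{sec:two}, we list all irreducible representations. The graph $\Gamma$ of a datum is connected and, by Proposition~\ref{prop:graph}(e) and Theorem~\ref{thm:class}, regular of degree $1$ or $2$. In degree $1$ it is a single edge of weight $1$; a gauge transformation makes $s=1$, and irreducibility forces $\dim K=1$. This gives four one-dimensional representations, one for each edge of $G$. In degree $2$, $\Gamma$ is a cycle, of length $4$ by the condition on common neighbors, and $\varphi$ is an isomorphism by local injectivity. The weights are $\tau$ on the edges $13,24$ and $1-\tau$ on $14,23$, with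 $0<\tau<1$. A gauge transformation makes $s=1$ on three edges and then $s=-1$ on the fourth, so again $\dim K=1$. This gives one two-dimensional representation for each $\tau\in(0,1)$.
\end{example}

\begin{proof}[Proof of sharpness in Theorem~\ref{thm:bound}]
We add the elements of $\{0,1\}^d$ modulo $2$ and write $e_1,\dots,e_d$ for the unit vectors, so that the edges of $Q_d$ are the pairs $\{x,x+e_i\}$. All degrees are $d$. Two distinct vertices of the same class have two common neighbors if they differ in exactly two coordinates, and none otherwise. So $K_{2,3}\not\subset Q_d$, and every $4$-cycle has, up to its starting point and direction, the form $x,\ x+e_i,\ x+e_i+e_j,\ x+e_j$ with $i<j$.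

We exhibit a datum with $\Gamma=G=Q_d$, $\varphi=\mathrm{id}$ and $K=\mathbb C$. Choose $t_1,\dots,t_d>0$ with $\sum_it_i=1$ and give each edge $\{x,x+e_i\}$ the weight $t_i$. Opposite edges of a $4$-cycle have the same direction, hence equal weights, and separation is void because $\varphi$ is injective. Put
\[
s(x,x+e_i)=s(x+e_i,x)=(-1)^{x_1+\dots+x_{i-1}},
\]
which is well defined because $x$ and $x+e_i$ have the same first $i-1$ coordinates. In the $4$-cycle above, the two $e_i$-edges have equal signs, since $x$ and $x+e_j$ have the same first $i-1$ coordinates. The two $e_j$-edges have opposite signs, since $x$ and $x+e_i$ differ, among the first $j-1$ coordinates, exactly in the $i$-th. So the product of the four signs is $-1$, which is \eqref{eq:hol}. A family of scalars $T_x$ as in (3) satisfies $T_x=T_y$ for adjacent $x,y$, hence is constant because $Q_d$ is connected. So we have a datum, and by Theorem~\ref{thm:class} it gives an irreducible representation of $C^*(Q_d)$ of dimension $|U|=2^{d-1}$.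
\end{proof}

\begin{thebibliography}{9}

\bibitem{BO} Brown and Ozawa, \emph{$C^*$-Algebras and Finite-Dimensional Approximations}.

\bibitem{Schaefer} Bj\"orn Sch\"afer, \emph{Classification of Certain $C^*$-Algebras Generated by Two Partitions of Unity}, arXiv:2509.01309 (2025).

\bibitem{Takesaki} Takesaki, \emph{On the cross-norm of the direct product of $C^*$-algebras}, 1964.

\end{thebibliography}

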